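\title{Inversion sequences avoiding $3201$, $3210$ or $3012$: transposing shapes along a staircase}

\begin{abstract}
We prove that the patterns $3201$, $3210$ and $3012$ are avoided by equally many inversion sequences of each length, and even by equally many with each prescribed multiset of entries. The equality for $3201$ and $3012$ was conjectured by Hong and Li. The proof is bijective and more general. Fix a nonempty pattern $\sigma$ and consider sequences with $0\le e_i<s_i$ for nondecreasing bounds $s_i$. Call a subsequence covered if it lies to the right of and below an occurrence of $\sigma$. We construct a bijection $\Phi$ that preserves the multiset of entries, such that the longest strictly decreasing covered subsequence of $e$ has the length of the longest strictly increasing covered subsequence of $\Phi(e)$, and the longest weakly increasing covered subsequence of $e$ has the length of the longest weakly decreasing covered subsequence of $\Phi(e)$. The covered entries form a word on a staircase board; we encode it by the shapes of row-insertion tableaux along the boundary of the board and transpose all shapes.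
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inversion sequence} of length $n$ is an integer sequence $e=e_1e_2\cdots e_n$ with $0\le e_i<i$ for all $i\in[n]=\{1,\dots,n\}$. The set $\mathbf{I}_n$ of these sequences has $n!$ elements. A \emph{pattern} is a sequence $p=p_1\cdots p_k$ of nonnegative integers; letters may be repeated. An \emph{occurrence} of $p$ in an integer sequence $e$ is a subsequence $e_{i_1}\cdots e_{i_k}$, $i_1<\dots<i_k$, that is order-isomorphic to $p$: for all $a,b\in[k]$ we have $e_{i_a}<e_{i_b}$ if and only if $p_a<p_b$, and $e_{i_a}=e_{i_b}$ if and only if $p_a=p_b$. The sequence $e$ \emph{contains} $p$ if it has an occurrence of $p$ and \emph{avoids} $p$ otherwise. For example, $e$ contains $3201$ if there are $i<j<k<\ell$ with $e_k<e_\ell<e_j<e_i$, and it contains $3012$ if there are $i<j<k<\ell$ with $e_j<e_k<e_\ell<e_i$. We write $\mathbf{I}_n(p)$ for the set of $e\in\mathbf{I}_n$ that avoid $p$, and we call two patterns $p,q$ \emph{Wilf-equivalent} if $|\mathbf{I}_n(p)|=|\mathbf{I}_n(q)|$ for all $n\ge1$.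

For permutations, reading backwards shows at once that a pattern and its reversal are avoided equally often. Inversion sequences have no such symmetry, because the bound $e_i<i$ treats early and late positions differently. Since $e_1=0$, only the zero sequence avoids $01$, whereas every weakly increasing inversion sequence avoids $10$; already $|\mathbf{I}_2(01)|=1$ and $|\mathbf{I}_2(10)|=2$.

The patterns $3201$, $3210$ and $3012$ begin with their largest letter, and this changes the picture. An entry that is smaller than an earlier entry satisfies its bound automatically: if $j<i$ and $e_i<e_j$, then $e_i<j<i$. So the bound constrains only the first letter of an occurrence, and one may hope to pass from one pattern to another by rearranging the entries that lie below earlier entries. The smallest cases agree with this. The first entry of an occurrence is at least $3$, so it stands at a position $\ge4$ and is followed by three more entries; hence all three patterns are avoided by all $n!$ sequences when $n\le6$. For $n=7$ an occurrence forces $e_4=3$ and determines $e_5e_6e_7$ (it is $201$, $210$ or $012$), while $e_1e_2e_3$ is any of the $6$ elements of $\mathbf{I}_3$; each pattern has $7!-6$ avoiders.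

It is known that $|\mathbf{I}_n(3210)|=|\mathbf{I}_n(3201)|$ for all $n\ge1$, and Hong and Li~\cite{HL} conjectured that $|\mathbf{I}_n(3201)|=|\mathbf{I}_n(3012)|$ for all $n\ge1$. We prove the conjecture. The argument does not use the known equality; it proves it as well. The \emph{content} of a sequence is the multiset of its entries.

\begin{theorem}\label{thm:three}
For all $n\ge1$,
\[
|\mathbf{I}_n(3201)|=|\mathbf{I}_n(3210)|=|\mathbf{I}_n(3012)|,
\]
and these equalities hold when only the sequences with a fixed content are counted.
\end{theorem}

Both equalities are cases of one statement, in which a decreasing tail of a pattern is replaced by an increasing tail. For $k\ge1$ let $\iota_k=01\cdots(k-1)$ and $\delta_k=(k-1)\cdots10$. For a nonempty pattern $\sigma=\sigma_1\cdots\sigma_\ell$ put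
\[
\sigma\ominus\iota_k=(\sigma_1+k)\cdots(\sigma_\ell+k)\,0\,1\cdots(k-1),\qquad
\sigma\ominus\delta_k=(\sigma_1+k)\cdots(\sigma_\ell+k)\,(k-1)\cdots1\,0 .
\]
The only property of the bounds that we need is that they do not decrease. So let $s_1\le s_2\le\dots\le s_n$ be positive integers and
\[
\mathbf{I}^{(s)}_n=\{e\in\mathbb{Z}^n: 0\le e_i<s_i \text{ for all } i\};
\]
the choice $s_i=i$ gives $\mathbf{I}_n$, and $\mathbf{I}^{(s)}_n(p)$ denotes the subset of sequences avoiding $p$.

A subsequence $e_{i_1},\dots,e_{i_k}$ of $e$, with $k\ge1$ and $i_1<\dots<i_k$, is \emph{$\sigma$-covered} if some occurrence of $\sigma$ lies at positions $<i_1$ and has all its entries $>\max_r e_{i_r}$. Let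
\[
\operatorname{inc}_\sigma(e),\qquad \operatorname{dec}_\sigma(e),\qquad \operatorname{winc}_\sigma(e),\qquad \operatorname{wdec}_\sigma(e)
\]
be the largest length of a $\sigma$-covered subsequence that is strictly increasing, strictly decreasing, weakly increasing, weakly decreasing, respectively; the value is $0$ if $e$ has no $\sigma$-covered subsequence. An occurrence of $\sigma\ominus\iota_k$ is an occurrence of $\sigma$ followed by a strictly increasing subsequence of length $k$ that it covers, and deleting terms from a covered monotone subsequence leaves one of the same kind. The same holds for $\delta_k$. Hence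
\begin{equation}\label{eq:avoid}
e \text{ avoids } \sigma\ominus\iota_k \iff \operatorname{inc}_\sigma(e)<k,\qquad
e \text{ avoids } \sigma\ominus\delta_k \iff \operatorname{dec}_\sigma(e)<k .
\end{equation}

\begin{theorem}\label{thm:main}
For every nonempty pattern $\sigma$ and every nondecreasing $s$ there is a bijection $\Phi:\mathbf{I}^{(s)}_n\to\mathbf{I}^{(s)}_n$ that preserves content and satisfies, for all $e$,
\[
\operatorname{dec}_\sigma(e)=\operatorname{inc}_\sigma(\Phi(e)),\qquad
\operatorname{winc}_\sigma(e)=\operatorname{wdec}_\sigma(\Phi(e)).
\]
In particular, for every $k\ge1$ the map $\Phi$ restricts to a content-preserving bijection $\mathbf{I}^{(s)}_n(\sigma\ominus\delta_k)\to\mathbf{I}^{(s)}_n(\sigma\ominus\iota_k)$.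
\end{theorem}

The last sentence follows from the first identity and \eqref{eq:avoid}.

\begin{proof}[Proof of Theorem~\ref{thm:three} from Theorem~\ref{thm:main}]
Take $s_i=i$. For $\sigma=0$ and $k=3$ we have $0\ominus\delta_3=3210$ and $0\ominus\iota_3=3012$. For $\sigma=10$ and $k=2$ we have $10\ominus\delta_2=3210$ and $10\ominus\iota_2=3201$.
\end{proof}

Section~\ref{sec:small} shows the idea of $\Phi$ on four sequences. Section~\ref{sec:ceilings} reduces Theorem~\ref{thm:main} to a statement about words on a staircase board. After recalling row insertion in Section~\ref{sec:insertion}, we prove that statement for words with distinct letters in Section~\ref{sec:transversals} and for arbitrary words in Section~\ref{sec:ties}. Section~\ref{sec:more} contains further Wilf-equivalences and shows that both hypotheses of Theorem~\ref{thm:main} are needed.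

\section{The smallest case: $210$ and $201$}\label{sec:small}

Take $\sigma=0$ and $k=2$, so that the patterns are $210$ and $201$. Call an entry \emph{low} if some earlier entry is larger. The last two letters of an occurrence of either pattern are low, so we try to keep the other entries fixed and rearrange the low ones.

If all low entries have the same maximum $M$ to their left, reversing their order works: they stay below $M$, every subsequence of them is covered, and decreasing subsequences become increasing. If the maximum grows between low entries, reversal breaks down, because a late low entry may be too large to be low at an early position. The sequences $0020312$ and $0022301$ both avoid $210$. Their low entries are $0,1,2$ (positions $4,6,7$) and $0,1$ (positions $6,7$), and reversal sends both sequences to $0022310$.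

Let us see what to do instead with $0020312$. It belongs to the family $002a3bc$ with $\{a,b,c\}=\{0,1,2\}$ and $a<2$; these are the four sequences with this content in which exactly the positions $4,6,7$ are low and the other entries are as shown. A covered pair that contains $a$ must be covered by the $2$ in position $3$, so it consists of the two entries below $2$. The only other covered pair is $bc$, covered by the $3$. Thus there are two \emph{windows}, each showing two letters:
\[
\begin{array}{c|c|c|c}
abc & \text{letters below } 2 & \text{letters after } 3 & \text{avoids}\\ \hline
012 & 01 & 12 & 210\\
021 & 01 & 21 & \text{neither}\\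
102 & 10 & 02 & \text{neither}\\
120 & 10 & 20 & 201
\end{array}
\]
Each window is increasing or decreasing, and each of the four combinations occurs exactly once. So we may flip both windows at the same time: $012\leftrightarrow120$ and $021\leftrightarrow102$. This sends the avoider $0020312$ of $210$ to the avoider $0021320$ of $201$, and it keeps low entries low.

In general a window shows a longer word, and the windows overlap. The right substitute for ``increasing or decreasing'' is the shape of the row-insertion tableau of the word: its number of columns and its number of rows are the lengths of the longest increasing and decreasing subsequences, an increasing pair has shape $(2)$, a decreasing pair has shape $(1,1)$, and flipping becomes transposition. Three things have to be proved: that the low entries can be refilled without disturbing the rest (Section~\ref{sec:ceilings}); that the shapes of the windows determine the filling and that the transposed shapes again come from a filling (Section~\ref{sec:transversals}); and that the construction survives repeated letters (Section~\ref{sec:ties}).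

\section{Ceilings and words on a board}\label{sec:ceilings}

Fix a nonempty pattern $\sigma$ and a nondecreasing $s$; ``covered'' means $\sigma$-covered. Whether a subsequence starting at position $i$ is covered depends only on how high an occurrence of $\sigma$ to the left of $i$ can be placed. For $e\in\mathbf{I}^{(s)}_n$ and $i\in[n]$, the \emph{ceiling} $m_i=m_i(e)$ is the maximum, over all occurrences of $\sigma$ in $e_1\cdots e_{i-1}$, of the smallest entry of the occurrence; $m_i=0$ if there is no occurrence. Position $i$ is \emph{low} if $e_i<m_i$ and \emph{high} otherwise. For $\sigma=0$ the ceiling $m_i$ is the largest entry before position $i$, which recovers the notion of Section~\ref{sec:small}. For $\sigma=10$ it is the largest entry before position $i$ that has a larger entry to its left.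

The danger in changing low entries is that they might themselves take part in occurrences of $\sigma$ and so change later ceilings. Parts (c) and (d) of the next lemma show that this does not happen.

\begin{lemma}\label{lem:ceil}
Let $e\in\mathbf{I}^{(s)}_n$ have ceilings $m_1,\dots,m_n$.
\begin{enumerate}
\item[(a)] $m_1\le m_2\le\dots\le m_n$, and $m_i\le s_i$ for all $i$.
\item[(b)] A subsequence $e_{i_1},\dots,e_{i_k}$ is covered if and only if $\max_r e_{i_r}<m_{i_1}$. In this case all positions $i_r$ are low.
\item[(c)] $m_i$ is the maximum of the smallest entry over those occurrences of $\sigma$ in $e_1\cdots e_{i-1}$ that use high positions only, and $0$ if there is no such occurrence.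
\item[(d)] Let $e'$ be obtained from $e$ by replacing each low entry $e_i$ by any integer $e'_i$ with $0\le e'_i<m_i(e)$. Then $e'\in\mathbf{I}^{(s)}_n$, $m_i(e')=m_i(e)$ for all $i$, and $e$ and $e'$ have the same low positions.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $i$ grows, the maximum is taken over a larger set of nonnegative numbers. If $m_i>0$, take an occurrence attaining $m_i$ and a position $j<i$ in it, which exists because $\sigma$ is nonempty. Then $m_i\le e_j<s_j\le s_i$, because $s$ is nondecreasing. If $m_i=0$ there is nothing to prove.

(b) Let $M=\max_r e_{i_r}\ge0$. If an occurrence before $i_1$ has all entries $>M$, its smallest entry shows $m_{i_1}>M$. Conversely, if $m_{i_1}>M$, then $m_{i_1}>0$, so $m_{i_1}$ is attained by an occurrence, all of whose entries exceed $M$. In this case $e_{i_r}<m_{i_1}\le m_{i_r}$ for each $r$ by (a).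

(c) The number described in (c) lies between $0$ and $m_i$, which settles the case $m_i=0$. If $m_i>0$, take an occurrence attaining $m_i$. Each of its positions $j<i$ satisfies $e_j\ge m_i\ge m_j$, so it is high.

(d) Membership in $\mathbf{I}^{(s)}_n$ follows from $m_i\le s_i$. We prove $m_i(e')=m_i(e)$ by induction on $i$. Suppose it holds for all $j<i$, and let $j<i$. If $j$ is low in $e$, then $e'_j<m_j(e)=m_j(e')$, so $j$ is low in $e'$. If $j$ is high in $e$, then $e'_j=e_j\ge m_j(e)=m_j(e')$, so $j$ is high in $e'$. Thus $e$ and $e'$ have the same high positions before $i$, with the same entries, and (c) gives $m_i(e')=m_i(e)$. Once all ceilings agree, the same two cases show that the low positions agree.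
\end{proof}

Part (a) is the only place in the paper where the hypotheses on $\sigma$ and $s$ are used, apart from the definition of $m_i$, which needs an occurrence to have a smallest entry.

The lemma leaves us with a problem in which $\sigma$ and $s$ no longer appear: the low entries form an arbitrary word bounded by nondecreasing ceilings, and a subsequence counts when it stays below the ceiling of its \emph{first} position. Row insertion builds a tableau from the prefixes of a word, so it is convenient to read the low entries backwards; we also add $1$ to make them positive.

Let $N\ge0$ and let $H=(H_1\ge\dots\ge H_N)$ be positive integers. The \emph{board} $B(H)$ is the set of cells $(x,y)$ with $1\le x\le N$ and $1\le y\le H_x$; column $x$ has height $H_x$, and row $y$ has length $|\{x:H_x\ge y\}|$. Let $W(H)$ be the set of words $g=g_1\cdots g_N$ with $1\le g_j\le H_j$; such a word marks one cell $(j,g_j)$ in each column. A \emph{chain} of $g$ is a nonempty set of positions $j_1<\dots<j_r$ with $\max_q g_{j_q}\le H_{j_r}$. Let $\operatorname{inc}(g)$, $\operatorname{dec}(g)$, $\operatorname{winc}(g)$, $\operatorname{wdec}(g)$ be the largest size of a chain along which $g$ is strictly increasing, strictly decreasing, weakly increasing,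 weakly decreasing, respectively (all four are $0$ if $N=0$). These numbers depend on $H$ as well as on $g$.

\begin{proposition}\label{prop:words}
For every $H$ there is a content-preserving bijection $\Psi:W(H)\to W(H)$ such that, for all $g$,
\[
\operatorname{inc}(g)=\operatorname{dec}(\Psi(g)),\qquad \operatorname{wdec}(g)=\operatorname{winc}(\Psi(g)).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:words}]
Let $e\in\mathbf{I}^{(s)}_n$ have low positions $a_1<\dots<a_N$. For $j\in[N]$ put
\[
H_j=m_{a_{N+1-j}},\qquad g_j=e_{a_{N+1-j}}+1 .
\]
Then $H_1\ge\dots\ge H_N$ by Lemma~\ref{lem:ceil}(a), and $1\le g_j\le H_j$ because the positions are low. So $g=g(e)\in W(H)$. By Lemma~\ref{lem:ceil}(b), the covered subsequences of $e$ are the subsequences at low positions $i_1<\dots<i_k$ with $\max_r(e_{i_r}+1)\le m_{i_1}$. Under $a_{N+1-j}\mapsto j$ the first position $i_1$ becomes the last one, whose column height is $m_{i_1}$. So covered subsequences of $e$ correspond to chains of $g$, read backwards, and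
\begin{equation}\label{eq:dictionary}
\begin{aligned}
\operatorname{dec}_\sigma(e)&=\operatorname{inc}(g), &\quad \operatorname{inc}_\sigma(e)&=\operatorname{dec}(g),\\
\operatorname{winc}_\sigma(e)&=\operatorname{wdec}(g), &\quad \operatorname{wdec}_\sigma(e)&=\operatorname{winc}(g).
\end{aligned}
\end{equation}

Partition $\mathbf{I}^{(s)}_n$ into classes: two sequences are in the same class if they have the same high positions and the same entries there. By Lemma~\ref{lem:ceil}(c) the ceilings, and hence $H$, are constant on a class. On a class, $e\mapsto g(e)$ is injective, since $g(e)$ records the low entries, and it is onto $W(H)$ by Lemma~\ref{lem:ceil}(d). Let $\Phi(e)$ be the sequence in the class of $e$ with $g(\Phi(e))=\Psi(g(e))$. Then $\Phi$ permutes each class, and it preserves content because it fixes the high entries and $\Psi$ preserves content. By \eqref{eq:dictionary} for $e$, Proposition~\ref{prop:words}, and \eqref{eq:dictionary} for $\Phi(e)$,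
\begin{gather*}
\operatorname{dec}_\sigma(e)=\operatorname{inc}(g)=\operatorname{dec}(\Psi(g))=\operatorname{inc}_\sigma(\Phi(e)),\\
\operatorname{winc}_\sigma(e)=\operatorname{wdec}(g)=\operatorname{winc}(\Psi(g))=\operatorname{wdec}_\sigma(\Phi(e)). \qedhere
\end{gather*}
\end{proof}

\begin{example}\label{ex:run1}
Let $\sigma=0$ and $e=00213210\in\mathbf{I}_8$. The ceilings are $0,0,0,2,2,3,3,3$. The low positions are $4,6,7,8$, with entries $1,2,1,0$ and ceilings $2,3,3,3$. Hence $H=(3,3,3,2)$ and $g=1232$. The chain $\{1,2,3\}$ of $g$, with letters $123$, corresponds to the covered subsequence $210$ of $e$. The set $\{3,4\}$ is not a chain, since $g_3=3>H_4$; accordingly the subsequence $e_4e_6=12$ is not covered. We compute $\Phi(e)$ in Example~\ref{ex:run3}.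
\end{example}

\section{Row insertion}\label{sec:insertion}

In this section words have distinct integer letters. A partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ is drawn as a Young diagram with $\lambda_i$ left-justified squares in row $i$, rows being numbered from the top. Its \emph{transpose} is the reflection of the diagram in the main diagonal, which interchanges rows and columns. A \emph{corner} is a square whose removal leaves a Young diagram. A \emph{tableau} is a filling of a diagram, its \emph{shape}, with distinct integers that increase from left to right along rows and from top to bottom along columns. We write $\operatorname{row}(z)$ and $\operatorname{col}(z)$ for the row and column of the entry $z$, and we write small tableaux in one line with rows separated by slashes.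

To \emph{insert} a letter $x$ into a tableau $P$ not containing it, look at row $1$. If $x$ exceeds all entries of the row, append it and stop. Otherwise $x$ replaces the smallest entry larger than $x$, and that entry is inserted in the same way into row $2$, and so on. The result is denoted $P\leftarrow x$. For a word $w=w_1\cdots w_m$, the tableau $P(w)$ is obtained from the empty tableau by inserting $w_1,\dots,w_m$ in this order. \emph{Reverse insertion} from a corner removes that square with its entry $z$; if the corner was in row $1$, the letter $z$ is ejected; otherwise $z$ replaces the largest entry smaller than $z$ in the row above, that entry moves up to the next row in the same way, and the entry displaced from row $1$ is ejected. An \emph{elementary Knuth move} replaces three adjacent letters of a word according to $xzy\leftrightarrow zxy$ or $yxz\leftrightarrow yzx$, where $x<y<z$, and two words are \emph{Knuth-equivalent} if a sequence of such moves connects them. The \emph{reading word} of a tableau lists its rows from the bottom row to the top row, each from left to right. We use the following standard facts, for which we refer to~\cite{Stanley}.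

\begin{enumerate}
\item[(F1)] $P\leftarrow x$ is a tableau whose shape is that of $P$ with one square added. Conversely, for a tableau $P'$ and a corner $c$ of its shape there is exactly one pair $(P,x)$ such that $P\leftarrow x=P'$ and the added square is $c$; reverse insertion from $c$ produces $P$ and ejects $x$.
\item[(F2)] If $y$ is the largest letter of $w$, then deleting $y$ from $w$ deletes the entry $y$, with its square, from $P(w)$.
\item[(F3)] (Schensted.) The number of columns of $P(w)$ is the length of a longest increasing subsequence of $w$, and the number of rows is the length of a longest decreasing subsequence.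
\item[(F4)] $w$ is Knuth-equivalent to the reading word of $P(w)$.
\end{enumerate}

The reason for (F2) is that $y$ always sits at the end of a row. When $y$ is inserted into a row it is appended and the insertion stops. When a smaller letter $x$ enters the row of $y$, it either replaces an entry smaller than $y$, as it would without $y$, or it replaces $y$ and lands in the square where it would be appended without $y$.

The shape of $P(w)$ forgets the letters, but to handle ties we shall have to recover the relative order of two particular letters from shapes alone. The following lemma makes this possible, and it does so symmetrically in rows and columns.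

\begin{lemma}\label{lem:order}
Let $a<b$ be the two largest letters of $w$. In $P(w)$,
\[
a \text{ precedes } b \text{ in } w \iff \operatorname{row}(b)\le\operatorname{row}(a) \iff \operatorname{col}(b)>\operatorname{col}(a).
\]
\end{lemma}

\begin{proof}
An elementary Knuth move interchanges two letters $x<z$ only when the word has a letter $y$ with $x<y<z$, and it keeps the relative order of all other pairs. No letter of $w$ lies between $a$ and $b$, so their order is the same in all Knuth-equivalent words, and by (F4) it is their order in the reading word of $P(w)$. There $a$ precedes $b$ if and only if $a$ is in a lower row than $b$ or in the same row (where $a$ is to the left, being smaller). This is the first equivalence.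

For the second, suppose $\operatorname{row}(b)\le\operatorname{row}(a)$. If also $\operatorname{col}(b)\le\operatorname{col}(a)$, then $b\le a$ because rows and columns increase, which is false; so $\operatorname{col}(b)>\operatorname{col}(a)$. Conversely suppose $\operatorname{col}(b)>\operatorname{col}(a)$. If also $\operatorname{row}(b)>\operatorname{row}(a)$, then the square in the row of $a$ and the column of $b$ belongs to the shape, and its entry is larger than $a$ and smaller than $b$, which is impossible; so $\operatorname{row}(b)\le\operatorname{row}(a)$.
\end{proof}

\section{Transversals and their shapes}\label{sec:transversals}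

We treat first the words that use every row of the board exactly once. Let $N\ge1$ and $N=H_1\ge\dots\ge H_N\ge1$, put $H_{N+1}=0$, and let $B=B(H)$. A \emph{transversal} of $B$ is a word $t\in W(H)$ that is a permutation of $[N]$.

Draw the cell $(x,y)$ as the unit square with upper right vertex $(x,y)$. The \emph{boundary path} of $B$ runs from $(0,N)$ to $(N,0)$: for $x=1,\dots,N$ it makes an east step $(x-1,H_x)\to(x,H_x)$ followed by $H_x-H_{x+1}$ south steps. For each $x\in[N]$ there is one east step ending at abscissa $x$, and for each $y\in[N]$ there is one south step starting at height $y$. The lattice points $p=(x,y)$ of the path are the windows of Section~\ref{sec:small}: let $w_p$ be the subword of $t_1\cdots t_x$ formed by the letters $\le y$, let $P_p=P(w_p)$, and let $\lambda_p$ be the shape of $P_p$. Only the outer corners of the path are needed to see all chains. We keep the intermediate points because consecutive words then differ by a single letter, and this is what makes the encoding invertible.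

A \emph{walk} on $B$ is a family of partitions $(\mu_p)$, indexed by the points of the boundary path, with $\mu_{(0,N)}=\mu_{(N,0)}=\emptyset$, that gains one square on each east step and loses one square on each south step.

\begin{lemma}\label{lem:walk}
The map $t\mapsto(\lambda_p)$ is a bijection from the transversals of $B$ to the walks on $B$.
\end{lemma}

\begin{proof}
We first describe how $P_p$ changes along the path. The words $w_{(0,N)}$ and $w_{(N,0)}$ are empty.

\emph{East step} $(x-1,y)\to(x,y)$. Here $y=H_x\ge t_x$, so $w_{(x,y)}$ is $w_{(x-1,y)}$ followed by $t_x$, and $P_{(x,y)}=P_{(x-1,y)}\leftarrow t_x$.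

\emph{South step} $(x,y)\to(x,y-1)$. Here $H_{x+1}<y$. Let $q$ be the position with $t_q=y$. Then $H_q\ge y>H_{x+1}$, so $q\le x$. Hence $y$ is a letter of $w_{(x,y)}$, it is the largest one, and $w_{(x,y-1)}$ is obtained by deleting it. By (F2), $P_{(x,y-1)}$ is $P_{(x,y)}$ with the entry $y$ deleted.

With (F1) this shows that $(\lambda_p)$ is a walk.

\emph{Injectivity.} The walk determines all $P_p$ and all $t_x$, going backwards from $P_{(N,0)}=\emptyset$. Across a south step, $P_{(x,y)}$ is $P_{(x,y-1)}$ with $y$ written into the additional square of $\lambda_{(x,y)}$. Across an east step, (F1) recovers $P_{(x-1,y)}$ and $t_x$ from $P_{(x,y)}$ and the additional square.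

\emph{Surjectivity.} Let $(\mu_p)$ be a walk. Define tableaux $Q_p$ of shape $\mu_p$ backwards from $Q_{(N,0)}=\emptyset$ by the same two rules, keeping the invariant that $Q_{(x,y)}$ has distinct entries in $[y]$. Across a south step, write $y$ into the additional square; since all entries of $Q_{(x,y-1)}$ are in $[y-1]$ and the new square is a corner of $\mu_{(x,y)}$, the result is a tableau with entries in $[y]$. Across an east step, apply reverse insertion from the additional square and call the ejected letter $t_x$; it is an entry of $Q_{(x,H_x)}$, so $t_x\le H_x$, and the invariant persists. Each letter of $[N]$ is written exactly once and $Q_{(0,N)}$ is empty, so each letter is ejected exactly once. Thus $t=t_1\cdots t_N$ is a transversal. Going forward from $(0,N)$, the tableaux $Q_p$ follow the rules ``insert $t_x$'' (by (F1)) and ``delete $y$'', and so do the tableaux $P_p$ of $t$. Both start from $\emptyset$, so $P_p=Q_p$ and $\lambda_p=\mu_p$ for all $p$.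
\end{proof}

Transposing every partition of a walk gives a walk. By Lemma~\ref{lem:walk} this defines an involution $t\mapsto t^\top$ on the transversals of $B$.

\begin{example}\label{ex:run2}
For $H=(3,3,2)$ the walks are $\emptyset,(1),\mu,(1),\nu,(1),\emptyset$ with $\mu,\nu\in\{(2),(1,1)\}$. The transversals $321,231,312,132$ are the words $g$ of the four sequences in the table of Section~\ref{sec:small}, the shapes $\mu$ at $(2,3)$ and $\nu$ at $(3,2)$ record the two windows, and $\top$ acts by $321\leftrightarrow132$, $231\leftrightarrow312$.

For $H=(4,4,4,3)$ and $t=1342$ the words $w_p$ along the path are $\emptyset,1,13,134,13,132,12,1,\emptyset$, with the shapes shown on the left of Figure~\ref{fig:board}. To find $t^\top$, run backwards through the transposed walk. The three south steps at $x=4$ give the tableaux $1$, then $1/2$, then $13/2$. The shape at $(3,3)$ is $(1,1)$, so we remove the corner in row $1$, eject $t^\top_4=3$, and are left with $1/2$. The south step at $x=3$ gives $1/2/4$. Reverse insertion from row $3$ moves $4$ and $2$ up and ejects $t^\top_3=1$, leaving $2/4$; the next one ejects $t^\top_2=2$, leaving $4$; finally $t^\top_1=4$. So $t^\top=4213$.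
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (0,0) grid (4,3);
\draw[gray] (0,3) grid (3,4);
\draw[very thick] (0,4)--(3,4)--(3,3)--(4,3)--(4,0);
\fill (0.5,0.5) circle (3pt) (1.5,2.5) circle (3pt) (2.5,3.5) circle (3pt) (3.5,1.5) circle (3pt);
\path (0,4) node[above] {$\emptyset$} (1,4) node[above] {$1$} (2,4) node[above] {$2$} (3,4) node[above] {$3$}
 (3,3) node[above right] {$2$} (4,3) node[right] {$21$} (4,2) node[right] {$2$} (4,1) node[right] {$1$} (4,0) node[right] {$\emptyset$};
\begin{scope}[shift={(7,0)}]
\draw[gray] (0,0) grid (4,3);
\draw[gray] (0,3) grid (3,4);
\draw[very thick] (0,4)--(3,4)--(3,3)--(4,3)--(4,0);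
\fill (0.5,3.5) circle (3pt) (1.5,1.5) circle (3pt) (2.5,0.5) circle (3pt) (3.5,2.5) circle (3pt);
\path (0,4) node[above] {$\emptyset$} (1,4) node[above] {$1$} (2,4) node[above] {$11$} (3,4) node[above] {$111$}
 (3,3) node[above right] {$11$} (4,3) node[right] {$21$} (4,2) node[right] {$11$} (4,1) node[right] {$1$} (4,0) node[right] {$\emptyset$};
\end{scope}
\end{tikzpicture}
\caption{The board with column heights $4,4,4,3$ and its boundary path (thick), with the transversals $t=1342$ (left) and $t^\top=4213$ (right). Each point of the path carries the shape, written as a string of parts, of the insertion tableau of the word formed by the dots to its lower left. The shapes on the right are the transposes of those on the left.}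
\label{fig:board}
\end{figure}

\begin{lemma}\label{lem:top}
Let $t$ be a transversal of $B$.
\begin{enumerate}
\item[(a)] $\operatorname{inc}(t^\top)=\operatorname{dec}(t)$ and $\operatorname{dec}(t^\top)=\operatorname{inc}(t)$.
\item[(b)] If rows $y-1$ and $y$ of $B$ have the same length, where $2\le y\le N$, then $y-1$ precedes $y$ in $t$ if and only if $y$ precedes $y-1$ in $t^\top$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We claim that $j_1<\dots<j_r$ is a chain of $t$ if and only if there is a point $(X,Y)$ of the path with $j_r\le X$ and $t_{j_q}\le Y$ for all $q$. For a chain take $(X,Y)=(j_r,H_{j_r})$, the end of an east step. Conversely, a point $(X,Y)$ of the path with $X\ge1$ has $Y\le H_X$, and $H_X\le H_{j_r}$ when $j_r\le X$; so $\max_q t_{j_q}\le H_{j_r}$. Thus the chains of $t$ are the nonempty subsequences of the words $w_p$. By (F3), $\operatorname{inc}(t)$ is the largest number of columns and $\operatorname{dec}(t)$ is the largest number of rows among the partitions $\lambda_p$. Transposition interchanges these two numbers.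

(b) Let $x$ be the common length of the two rows. Then $H_x\ge y$ and $H_{x+1}<y-1$, so the path contains the consecutive south steps $(x,y)\to(x,y-1)\to(x,y-2)$. By the description of south steps in the proof of Lemma~\ref{lem:walk}, $y$ and $y-1$ are letters of $w_{(x,y)}$, hence its two largest letters, and their squares in $P_{(x,y)}$ are the squares lost at the first and the second of these steps. So the squares of $y$ and $y-1$ can be read from the walk, and for $t^\top$ they are the reflections of the squares for $t$. Let $\operatorname{row}$ and $\operatorname{col}$ refer to the tableau $P_{(x,y)}$ of $t$. The row criterion of Lemma~\ref{lem:order}, applied to $t^\top$, says that $y-1$ precedes $y$ in $t^\top$ if and only if $\operatorname{col}(y)\le\operatorname{col}(y-1)$. The column criterion, applied to $t$, says that $y-1$ precedes $y$ in $t$ if and only if $\operatorname{col}(y)>\operatorname{col}(y-1)$. Exactly one of the two inequalities holds.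
\end{proof}

The hypothesis in (b) cannot be dropped: for $H=(3,3,2)$, rows $2$ and $3$ have lengths $3$ and $2$, and $3$ precedes $2$ both in $321$ and in $321^\top=132$.

\section{Repeated letters}\label{sec:ties}

To apply $\top$ to a word with repeated letters we break the ties: a row of the board that is used $c$ times is split into $c$ rows, each used once. The difficulty is the way back. Many transversals collapse to the same word, so we need a rule that selects one of them, and $\top$ must respect the rule. The two natural rules number equal letters upward or downward from left to right. The rows obtained by splitting one row have equal length, so Lemma~\ref{lem:top}(b) says that $\top$ turns one rule into the other. This is what we want: the downward rule keeps track of strictly increasing chains, and the upward rule keeps track of strictly decreasing ones.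

\begin{proof}[Proof of Proposition~\ref{prop:words}]
For $N=0$ the set $W(H)$ consists of the empty word. Let $N\ge1$. It suffices to construct $\Psi$ on the set $W_c$ of words in $W(H)$ with a given content $c$, where $c_v$ is the number of letters equal to $v$ and $\sum_{v\ge1}c_v=N$. We may assume $W_c\ne\emptyset$.

\emph{The split board.} Put $C_v=c_1+\dots+c_v$ and $C_0=0$. \emph{Block} $v$ is the set of integers $y$ with $C_{v-1}<y\le C_v$; it has $c_v$ elements, and the blocks partition $[N]$. Let $H'_j=C_{H_j}$. For $y$ in block $v$,
\begin{equation}\label{eq:block}
y\le H'_j\iff v\le H_j ,
\end{equation}
since $v\le H_j$ gives $y\le C_v\le C_{H_j}$, and $v>H_j$ gives $y>C_{v-1}\ge C_{H_j}$. The sequence $H'$ is nonincreasing. Choosing any $g\in W_c$, we see that $H'_N\ge c_{g_N}\ge1$, and that $H'_1=N$ because all letters of $g$ are at most $H_1$. So $B'=B(H')$ is a board as in Section~\ref{sec:transversals}, and by \eqref{eq:block} all rows of $B'$ in block $v$ have the same length $|\{j:H_j\ge v\}|$.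

\emph{Two standardizations.} For $g\in W_c$ let $\operatorname{std}_+(g)$, respectively $\operatorname{std}_-(g)$, be obtained by replacing, for each $v$, the letters equal to $v$ from left to right by the elements of block $v$ in increasing, respectively decreasing, order. This is a permutation of $[N]$, and it is a transversal of $B'$ by \eqref{eq:block}. Let $T_+$, respectively $T_-$, be the set of transversals of $B'$ in which the elements of each block appear in increasing, respectively decreasing, order. Then $\operatorname{std}_\pm$ maps $W_c$ to $T_\pm$. Conversely, given $t\in T_\pm$, replace each letter by the index of its block. The resulting word $g$ has content $c$, lies in $W(H)$ by \eqref{eq:block}, and has $\operatorname{std}_\pm(g)=t$, since the positions of the letter $v$ in $g$ are those of block $v$ in $t$ and the order within the block is prescribed. Collapsing $\operatorname{std}_\pm(g)$ returns $g$. So $\operatorname{std}_\pm:W_c\to T_\pm$ are bijections.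

\emph{Chains.} Let $t=\operatorname{std}_\pm(g)$. By \eqref{eq:block}, $t_i\le H'_j$ if and only if $g_i\le H_j$, for all $i,j$. Hence $g$ (on $B(H)$) and $t$ (on $B'$) have the same chains. Let $i<j$. If $g_i\neq g_j$, then $t_i,t_j$ are in the same order as $g_i,g_j$, because the blocks are ordered by their indices. If $g_i=g_j$, then $t_i<t_j$ for $\operatorname{std}_+$ and $t_i>t_j$ for $\operatorname{std}_-$. Therefore
\begin{align}
\operatorname{inc}(\operatorname{std}_-(g))&=\operatorname{inc}(g), & \operatorname{dec}(\operatorname{std}_-(g))&=\operatorname{wdec}(g),\label{eq:minus}\\
\operatorname{inc}(\operatorname{std}_+(g))&=\operatorname{winc}(g), & \operatorname{dec}(\operatorname{std}_+(g))&=\operatorname{dec}(g).\label{eq:plus}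
\end{align}

\emph{The bijection.} A transversal is in $T_+$ if and only if $y-1$ precedes $y$ whenever $y-1,y$ are in the same block, and in $T_-$ if and only if $y$ precedes $y-1$ for all such pairs. By Lemma~\ref{lem:top}(b), $\top$ maps $T_-$ into $T_+$ and $T_+$ into $T_-$; being an involution, it is a bijection $T_-\to T_+$. So
\[
\Psi=\operatorname{std}_+^{-1}\circ\top\circ\operatorname{std}_-
\]
is a bijection $W_c\to W_c$. With $t=\operatorname{std}_-(g)$ we have $t^\top=\operatorname{std}_+(\Psi(g))$, and \eqref{eq:minus}, Lemma~\ref{lem:top}(a) and \eqref{eq:plus} give
\begin{gather*}
\operatorname{inc}(g)=\operatorname{inc}(t)=\operatorname{dec}(t^\top)=\operatorname{dec}(\Psi(g)),\\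
\operatorname{wdec}(g)=\operatorname{dec}(t)=\operatorname{inc}(t^\top)=\operatorname{winc}(\Psi(g)). \qedhere
\end{gather*}
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:three}.

\begin{example}\label{ex:run3}
We continue Example~\ref{ex:run1}, where $e=00213210$, $H=(3,3,3,2)$ and $g=1232$. The blocks are $\{1\},\{2,3\},\{4\}$, so $H'=(4,4,4,3)$ and $\operatorname{std}_-(g)=1342$. By Example~\ref{ex:run2}, $1342^\top=4213$, in which $2$ precedes $3$, as Lemma~\ref{lem:top}(b) predicts. Collapsing the blocks gives $\Psi(g)=3212$. Reading backwards and subtracting $1$ gives the new low entries $1,0,1,2$, so $\Phi(e)=00213012$. Here $\operatorname{dec}_0(e)=3=\operatorname{inc}_0(\Phi(e))$, attained by the last three entries, and $\operatorname{winc}_0(e)=2=\operatorname{wdec}_0(\Phi(e))$, attained in both sequences by the entries $1,1$ in positions $4$ and $7$.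
\end{example}

\begin{remark}\label{rem:oneway}
The identities of Theorem~\ref{thm:main} hold in the stated direction only. The transversal $\operatorname{std}_-(g)$ sees $\operatorname{inc}(g)$ and $\operatorname{wdec}(g)$ but not $\operatorname{dec}(g)$, and $\Phi$ need not carry $\operatorname{inc}_\sigma$ to $\operatorname{dec}_\sigma$. In Example~\ref{ex:run3} we have $\operatorname{inc}_0(e)=1$, while $\Phi(e)$ contains $210$ at positions $3,4,6$, so $\operatorname{dec}_0(\Phi(e))\ge2$. If the low entries of $e$ are distinct, then so are those of $\Phi(e)$, strict and weak statistics coincide, and the second identity reads $\operatorname{inc}_\sigma(e)=\operatorname{dec}_\sigma(\Phi(e))$.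
\end{remark}

\section{Further equivalences and the role of the hypotheses}\label{sec:more}

By construction $\Phi$ fixes every high entry, in position and in value. For $\sigma=0$ the high positions are those $i$ with $e_i\ge e_j$ for all $j<i$, the weak left-to-right maxima. So the bijection $\mathbf{I}_n(3210)\to\mathbf{I}_n(3012)$ preserves the positions and values of all weak left-to-right maxima as well as the content.

The two choices of $\sigma$ in the proof of Theorem~\ref{thm:three} cut the decreasing pattern $3210$ at two different places. Cutting longer patterns in all possible ways gives the following. We write $\sigma\ominus\delta_j\ominus\iota_k$ for $(\sigma\ominus\delta_j)\ominus\iota_k$.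

\begin{corollary}\label{cor:family}
Let $r\ge2$, let $s$ be nondecreasing, and fix a content.
\begin{enumerate}
\item[(i)] The $r-1$ patterns
\[
\delta_j\ominus\iota_{r-j}=(r-1)(r-2)\cdots(r-j)\,0\,1\cdots(r-j-1)\qquad(1\le j\le r-1)
\]
are avoided by equally many sequences of $\mathbf{I}^{(s)}_n$ with that content. In particular they are Wilf-equivalent.
\item[(ii)] For every nonempty $\sigma$, the same holds for the patterns $\sigma\ominus\iota_r$, $\sigma\ominus\delta_j\ominus\iota_{r-j}$ $(1\le j\le r-1)$, and $\sigma\ominus\delta_r$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Apply Theorem~\ref{thm:main} with $\delta_j$ in place of $\sigma$ and $k=r-j$. It shows that $\delta_j\ominus\iota_{r-j}$ has as many avoiders of the given content as $\delta_j\ominus\delta_{r-j}=\delta_r$, which does not depend on $j$.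

(ii) Apply Theorem~\ref{thm:main} with $\sigma\ominus\delta_j$ in place of $\sigma$ and $k=r-j$, noting that $(\sigma\ominus\delta_j)\ominus\delta_{r-j}=\sigma\ominus\delta_r$, and with $\sigma$ itself and $k=r$. Each listed pattern has as many avoiders of the given content as $\sigma\ominus\delta_r$.
\end{proof}

For $r=4$, part (i) lists $3012$, $3201$ and $3210$. We end by showing that neither hypothesis of Theorem~\ref{thm:main} can be removed.

\begin{example}[$\sigma$ must be nonempty]\label{ex:empty}
The value $j=0$, that is, the pattern $\iota_r=01\cdots(r-1)$, cannot be included in Corollary~\ref{cor:family}(i). Let $r\ge2$. An element of $\mathbf{I}_r$ containing $\iota_r$ is strictly increasing, so $e_i\ge i-1$, and $e_i<i$ forces $e=\iota_r$. Hence $|\mathbf{I}_r(\iota_r)|=r!-1$. For $1\le j\le r-1$ the first letter of $\delta_j\ominus\iota_{r-j}$ is not its minimum. An occurrence in $e\in\mathbf{I}_r$ would use all positions, so $e_1=0$ would exceed some entry, which is impossible. Hence $|\mathbf{I}_r(\delta_j\ominus\iota_{r-j})|=r!$. In terms of the proof: without $\sigma$ the entries still form a word on a board, with heights $s_i$, but an occurrence of $\iota_r$ is not required to stay below the bound at its first position,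 so it need not be a chain.
\end{example}

\begin{example}[$s$ must be nondecreasing]\label{ex:bounds}
Let $s=(4,1,2,3)$, and define $\mathbf{I}^{(s)}_4$ by the same inequalities; it has $24$ elements. An occurrence of $3012$ requires $e_2<e_3<e_4<e_1$, and the bounds force $e=3012$, which does lie in the set. An occurrence of $3210$ requires $e_2>e_3$, which is impossible since $e_2=0$. So $3012$ has $23$ avoiders and $3210$ has $24$. What fails is Lemma~\ref{lem:ceil}(a): for $\sigma=0$ and $e=3012$ we have $m_2=3>s_2$, so the low entries cannot be refilled freely.
\end{example}

\begin{thebibliography}{9}

\bibitem{HL}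
Letong Hong and Rupert Li, \emph{Length-Four Pattern Avoidance in Inversion Sequences}, arXiv:2112.15081 (2021).

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics 2}, Chapter~7 and its Appendix~A1.

\end{thebibliography}
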